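# Two distance trisectors for one pair of closed sets in the plane

## 1. Dividing the segment from 0 to 3

Take the line $\mathbb R$ and two points on it, $P=\{0\}$ and $Q=\{3\}$. We look for two nonempty sets $C_1,C_2\subseteq\mathbb R$ such that $C_1$ is exactly the set of points equally far from $P$ and from $C_2$, and $C_2$ is exactly the set of points equally far from $C_1$ and from $Q$. Each unknown set is described through the other one. A solution is easy to guess: $C_1=\{1\}$ and $C_2=\{2\}$. The point $1$ is the only point equally far from $0$ and $2$, and $2$ is the only point equally far from $1$ and $3$.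

Is it the only solution? Let us check by hand. Write $d(z,X)=\inf_{x\in X}|z-x|$. Let $(C_1,C_2)$ be any solution. Both sets are closed, being solution sets of equations between continuous functions.

The point $0$ lies in neither set. If $0\in C_1$, then $d(0,C_2)=d(0,P)=0$, so $0\in C_2$, so $3=d(0,Q)=d(0,C_1)=0$, which is absurd. If $0\in C_2$, then $d(0,P)=0=d(0,C_2)$, so $0\in C_1$, which was just excluded. By the symmetry $x\mapsto 3-x$, which exchanges the roles of $C_1$ and $C_2$, the point $3$ lies in neither set.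

Now look at $z>0$. If $C_2$ has positive points, let $c$ be the smallest one. For $0<z<c/2$ every point of $C_2$ is at distance more than $z$ from $z$: the positive ones are at distance at least $c-z>z$, and the negative ones are on the other side of $0$. For $z>c/2$ we have $|z-c|<z$. Hence $C_1\cap(0,\infty)=\{c/2\}$. If $C_2$ has no positive point, then $C_1\cap(0,\infty)=\emptyset$. In the same way, if $-c'$ is the largest negative point of $C_2$, then $C_1\cap(-\infty,0)=\{-c'/2\}$, and if there is no negative point in $C_2$, there is none in $C_1$. By the symmetry: if $e$ is the largest point of $C_1$ below $3$, then $C_2\cap(-\infty,3)=\{(3+e)/2\}$, and if $C_1$ has no point above $3$, then $C_2$ has none.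

Suppose that $C_2$ has a negative point, and let $-c'$ be the largest. Then $-c'/2\in C_1$, so $e\ge -c'/2$ and the only point of $C_2$ below $3$ is $(3+e)/2\ge \frac32-\frac{c'}4>-c'$, a contradiction. So $C_2\subset(0,\infty)$, and symmetrically $C_1\subset(-\infty,3)$. Therefore $C_1=\{c/2\}$, $C_2=\{c\}$ and $c=(3+c/2)/2$, which gives $c=2$. The guess is the only solution.

A planar example works the same way. Let $P$ be the origin and $Q$ the circle of radius $3$ about it. The circles $C_1,C_2$ of radii $1$ and $2$ solve the system: $|z|=\bigl||z|-2\bigr|$ holds exactly when $|z|=1$, and $\bigl||z|-1\bigr|=\bigl||z|-3\bigr|$ exactly when $|z|=2$. Whether there is a second solution is already less clear here, because the unknowns may be arbitrary sets.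

## 2. Distance $k$-sectors and the uniqueness conjecture

We work in $\mathbb R^d$, $d\ge1$, with the Euclidean norm $|\cdot|$ and $d(z,X)=\inf_{x\in X}|z-x|$ for nonempty $X$.

**Definition (bisector, $k$-sector).** For nonempty $X,Y\subseteq\mathbb R^d$ put $\mathrm{bisect}(X,Y)=\{z: d(z,X)=d(z,Y)\}$. Let $k\ge2$ and let $P,Q$ be disjoint nonempty sets, the *sites*. A *distance $k$-sector* of $P$ and $Q$ is a $(k-1)$-tuple $(C_1,\dots,C_{k-1})$ of nonempty sets with
$$C_i=\mathrm{bisect}(C_{i-1},C_{i+1})\quad(1\le i\le k-1),\qquad C_0=P,\ C_k=Q .$$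
For $k=3$ it is called a *trisector*.

Asano, Matoušek and Tokuyama proved existence and uniqueness of the trisector for two points in $\mathbb R^2$. For all $d$, all $k\ge2$ and all disjoint nonempty closed $P,Q\subseteq\mathbb R^d$, a $k$-sector exists. The paper of Imai, Kawamura, Matoušek, Reem and Tokuyama, "Distance k-Sectors Exist" (arXiv:0912.4164, 2009), poses the conjecture that the $k$-sector of any two disjoint nonempty closed sets in Euclidean space is unique. We shall see that it is false in every dimension $d\ge2$ and true for $d=1$.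

A set is *locally finite* if every bounded region contains only finitely many of its points. The integers are locally finite in $\mathbb R$; the set $\{1/n\}$ is not. A locally finite set is closed.

**Theorem 1.** There are disjoint, nonempty, locally finite (hence closed) sets $P,Q\subset\mathbb R^2$ having at least two different distance trisectors.

**Theorem 2.**

(a) For every $d\ge2$ there are disjoint nonempty closed $P,Q\subset\mathbb R^d$ with at least two trisectors.

(b) For $d=1$ the conjecture holds for every $k\ge2$.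

(c) For $k=2$ it holds in every $\mathbb R^d$.

(d) For $k=3$, uniqueness holds in every $\mathbb R^d$ whenever $\mathrm{dist}(P,Q)=\inf\{|p-q|:p\in P,\,q\in Q\}>0$.

Part (d) rests on a published theorem on zone diagrams, quoted in Section 14. It tells us where to look: a counterexample with $k=3$ must have $\mathrm{dist}(P,Q)=0$. Two disjoint closed sets can be at distance $0$ only by approaching each other at infinity, so the example will be an infinite construction that runs off to infinity. Nothing is claimed here for $k\ge4$, $d\ge2$.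

## 3. From trisectors to zone diagrams

The sets $C_i$ are awkward to compare with one another. Regions are better, because they can be ordered by inclusion.

**Definition (dominance region, zone diagram).** For nonempty $X,Y$ let $\mathrm{dom}(X,Y)=\{z:d(z,X)\le d(z,Y)\}$, a closed set. A *zone diagram* of $(P,Q)$ is a pair $(R,S)$ with $R=\mathrm{dom}(P,S)$, $S=\mathrm{dom}(Q,R)$, $R\supseteq P$, $S\supseteq Q$.

(The two inclusions are automatic, since $d(z,P)=0$ on $P$ and $d(z,Q)=0$ on $Q$.) For $P=\{0\}$, $Q=\{3\}$ the pair $R=(-\infty,1]$, $S=[2,\infty)$ is a zone diagram: $|z|\le d(z,[2,\infty))$ means $z\le1$, and symmetrically for $S$. The trisector consists of the two boundary points. This is general.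

**Lemma 1.** Let $P,Q\subset\mathbb R^d$ be disjoint, nonempty, closed, and let $(R,S)$ be a zone diagram of $(P,Q)$. Then $C_1=\mathrm{bisect}(P,S)$ and $C_2=\mathrm{bisect}(Q,R)$ form a trisector, and $R=\mathrm{dom}(P,C_2)$, $S=\mathrm{dom}(Q,C_1)$. So different zone diagrams give different trisectors.

*Proof.* $R$ and $S$ are closed. If $z\in P\cap S$, then $z\in R$ and $d(z,Q)\le d(z,R)=0$, so $z\in Q$, contradicting $P\cap Q=\emptyset$. Hence $P\cap S=\emptyset$, and likewise $Q\cap R=\emptyset$.

Clearly $C_2=\{d(\cdot,Q)=d(\cdot,R)\}\subseteq S$. If $d(z,Q)<d(z,R)$, the strict inequality persists near $z$, so $z$ is interior to $S$. A boundary point of $S$ belongs to $S$ and therefore satisfies equality. Thus $\partial S\subseteq C_2\subseteq S$.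

We compare $d(z,P)$ with $d(z,S)$ and with $d(z,C_2)$. If $z\notin S$, a nearest point of $S$ lies on $\partial S\subseteq C_2\subseteq S$, so $d(z,S)=d(z,C_2)$. If $z\in S$, then $z\notin P$, so $d(z,S)=0<d(z,P)$. Moreover, let $p\in P$ be nearest to $z$; as $p\notin S$ and $S$ is closed, the segment $[z,p]$ meets $\partial S\subseteq C_2$ at a point different from $p$, so $d(z,C_2)<d(z,P)$. In both cases $d(z,P)$ stands in the same relation ($<$, $=$ or $>$) to $d(z,S)$ as to $d(z,C_2)$. Hence $\mathrm{bisect}(P,C_2)=\mathrm{bisect}(P,S)=C_1$ and $\mathrm{dom}(P,C_2)=\mathrm{dom}(P,S)=R$. Exchanging roles, $\mathrm{bisect}(Q,C_1)=C_2$ and $\mathrm{dom}(Q,C_1)=S$.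

Finally, $\partial R\subseteq C_1$ and $\partial S\subseteq C_2$. Since $R,S$ are closed, nonempty, and different from $\mathbb R^d$ (they miss $Q$ and $P$ respectively), their boundaries are nonempty. So $C_1,C_2\ne\emptyset$. $\square$

It remains to produce two zone diagrams for the same sites.

## 4. A monotone map and self-supporting sets

Let $\mathcal L$ be the set of pairs $(R,S)$ with $P\subseteq R\subseteq\mathbb R^d$, $Q\subseteq S\subseteq\mathbb R^d$, ordered by
$$(R,S)\le(R',S')\iff R\subseteq R'\ \text{and}\ S\supseteq S'.$$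
This is a complete lattice: the supremum of a family is (union of the $R$'s, intersection of the $S$'s), the infimum is (intersection, union), the smallest element is $(P,\mathbb R^d)$ and the largest is $(\mathbb R^d,Q)$. Put
$$T(R,S)=(\mathrm{dom}(P,S),\mathrm{dom}(Q,R)).$$
$T$ maps $\mathcal L$ to $\mathcal L$, and its fixed points are the zone diagrams. It is monotone: if $S\supseteq S'$, then $d(\cdot,S)\le d(\cdot,S')$, so $\mathrm{dom}(P,S)\subseteq\mathrm{dom}(P,S')$; and if $R\subseteq R'$, then $\mathrm{dom}(Q,R)\supseteq\mathrm{dom}(Q,R')$.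

The textbook tool is the Knaster–Tarski theorem. For a monotone $T$ on a complete lattice, if $x\le T(x)$, there is a fixed point above $x$; if $T(y)\le y$, there is a fixed point below $y$. The proof is short. Let $E=\{e:e\le T(e)\}$ and $s=\sup E$. For $e\in E$ we have $e\le T(e)\le T(s)$, so $s\le T(s)$. Applying $T$ gives $T(s)\le T(T(s))$, so $T(s)\in E$ and $T(s)\le s$. Thus $s$ is a fixed point, and $s\ge x$ for every $x\in E$. The other half is dual.

A sensible first attempt at *proving* the conjecture for $k=3$ is to iterate $T$ from the smallest and from the largest element and to show that the two sequences squeeze together. For $P=\{0\}$, $Q=\{3\}$ it works. Two steps from the bottom give $(\{0\},[\frac32,\infty))$ and then $((-\infty,\frac34],[\frac32,\infty))$. From the top we get $((-\infty,\frac32],\{3\})$ and then $((-\infty,\frac32],[\frac94,\infty))$. From there on the pairs have the form $((-\infty,a],[b,\infty))$ with $0<b$ and $a<3$, and $T$ replaces $(a,b)$ by $(\frac b2,\frac{3+a}2)$. The errors $(a-1,b-2)$ become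 $(\frac{b-2}2,\frac{a-1}2)$, so they halve, and both sequences converge to $(1,2)$. The squeeze needs a contraction. If $P$ and $Q$ come arbitrarily close to each other, no such contraction is in sight, and what could go wrong is the following. A point can be kept in $R$ because another point, farther out, is in $R$; that one because of a third, still farther out; and so on without end. An infinite chain of this kind supports itself. We turn this into a criterion.

For a set $A$ and a point $z$ let
$$V_z(A)=\{x:|x-z|\le|x-a|\ \text{for all }a\in A\}$$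
be the *cell* of $z$ against $A$. For instance, $V_z(\{a\})$ with $a\ne z$ is the closed half-space of points at least as near to $z$ as to $a$. Always $z\in V_z(A)$. If $Z$ is closed, the distance to $Z$ is attained, so $\mathrm{dom}(Z,A)\subseteq\bigcup_{z\in Z}V_z(A)$.

**Lemma 2.** Let $P,Q$ be disjoint, nonempty, closed, and let $A\supseteq P$, $C\supseteq Q$ satisfy
$$d(a,P)\le\mathrm{dist}(a,V_q(A))\quad\text{for all }a\in A,\ q\in Q,\tag{1}$$
$$d(c,Q)\le\mathrm{dist}(c,V_p(C))\quad\text{for all }c\in C,\ p\in P,\tag{2}$$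
$$|a_0-c_0|<d(a_0,P)\quad\text{for some }a_0\in A,\ c_0\in C.\tag{3}$$
Then $P,Q$ have at least two trisectors.

*Proof.* Let $a\in A$. Since $\mathrm{dom}(Q,A)\subseteq\bigcup_{q}V_q(A)$, condition (1) gives $d(a,P)\le d(a,\mathrm{dom}(Q,A))$. Thus $A\subseteq\mathrm{dom}(P,\mathrm{dom}(Q,A))$. For $x:=(A,\mathrm{dom}(Q,A))$ we have $T(x)=(\mathrm{dom}(P,\mathrm{dom}(Q,A)),\mathrm{dom}(Q,A))$, so $x\le T(x)$. In the same way (2) gives $C\subseteq\mathrm{dom}(Q,\mathrm{dom}(P,C))$, and for $y:=(\mathrm{dom}(P,C),C)$ we get $T(y)=(\mathrm{dom}(P,C),\mathrm{dom}(Q,\mathrm{dom}(P,C)))\le y$. By Knaster–Tarski there are fixed points $(R^+,S^+)\ge x$ and $(R^-,S^-)\le y$. So $A\subseteq R^+$ and $C\subseteq S^-$.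

If the two fixed points were equal, then $a_0\in R^+=\mathrm{dom}(P,S^+)$ and $c_0\in S^-=S^+$, so $d(a_0,P)\le d(a_0,S^+)\le|a_0-c_0|$, contradicting (3). So there are two zone diagrams, and Lemma 1 gives two trisectors. $\square$

We call the points of $A\setminus P$ and $C\setminus Q$ *claims*. Condition (1) says that the claims for $P$, if all granted, justify one another; (2) says the same for $Q$. Condition (3) says that the two systems of claims cannot be granted at once.

## 5. A right-angled staircase of single points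

Here is the simplest configuration in which the two systems might conflict. Let $\nu_m=(1,0)$ for even $m\ge0$ and $\nu_m=(0,1)$ for odd $m$. Put $X_0=(0,0)$, $X_{m+1}=X_m+\nu_{m+1}$ and $b_m=X_m+\nu_m$. So $X_{2j}=(j,j)$, $X_{2j+1}=(j,j+1)$, $b_{2j}=(j+1,j)$ and $b_{2j+1}=(j,j+2)$. Let the $b_m$ with $m$ even form $P$ and those with $m$ odd form $Q$. Let $P$ claim the points $X_m$ with $m$ even, and let $Q$ claim the $X_m$ with $m$ odd. The claim $X_m$ has distance $1$ from the site $b_m$ of its own type, and it has distance exactly $1$ from the opposing claim $X_{m+1}$. If we push each claim back a little, to $X_m-h\nu_m$, it moves away from its own site $b_m$ and toward the opposing claim $X_{m-1}$ of the previous index. Opposing claims come too close, and (3) looks within reach.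

Why might the claims support each other? The site $b_{m+1}$ has the opposite type to $m$. Its cell extends from $b_{m+1}$ in the direction $-\nu_{m+1}$, through $X_{m+1}$, toward $X_m$. The claim $X_{m+2}$, of the same type as $X_m$, is as far from $X_{m+1}$ as $b_{m+1}$ is, and so it stops this cell, along that line, at $X_{m+1}$. So $X_m$ is supported by $X_{m+2}$, then by $X_{m+4}$, and so on.

But this configuration fails, and at a definite place: cells of single points are far too wide. Take $X_2=(1,1)$, claimed by $P$, with $d(X_2,P)=1$, and the site $b_1=(0,2)\in Q$. The midpoint $x=(\frac12,\frac32)$ of $b_1$ and $X_2$ has distance $\sqrt{1/2}$ to both. Its squared distance to $b_{2j}=(j+1,j)$ is $(j+\frac12)^2+(j-\frac32)^2=2j^2-2j+\frac52\ge\frac52$ for integers $j\ge0$. Its squared distance to $X_{2j}=(j,j)$ is $2j^2-4j+\frac52\ge\frac12$. So $x\in V_{b_1}(A)$ for $A=P\cup\{X_{2j}\}$, and $\mathrm{dist}(X_2,V_{b_1}(A))\le\sqrt{1/2}<1=d(X_2,P)$. Condition (1) is violated.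

The cure is to make the cell of $b_m$ a thin beam along the line through $b_m$ and $X_m$. To do this we surround a center $O_m$, just behind $b_m$, with a tiny circle of very many sites of alternating types, a *comb*, and let the *bump* $b_m$ stick out of this circle by a tiny amount toward $X_m$. Seen from far away in almost any direction, the nearest points of both types on the circle are essentially equally near. Only in a narrow range of directions about $-\nu_m$ does the bump win.

## 6. Turning angles with divergent sum and convergent sum of squares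

Suppose that beams are available. How should the lengths and angles be chosen? This section is planning to first order in small quantities; the proof does not use it. Let $\nu_m\cdot\nu_{m+1}=s_m\ge0$ be small, $X_{m+1}=X_m+r_m\nu_{m+1}$, $b_m=X_m+r_m\nu_m$, and let the claims be $X_m^+=X_m-h_m\nu_m$ with $h_m>0$ small. We want every point of the beam of $b_m$ to have the form $X_m+\varsigma\nu_m$ with $\varsigma\ge h_m$.

*Where the claim $X_{m+1}^+$ stops the beam of $b_m$.* On the axis, $X_m+\varsigma\nu_m$ is at least as near to $b_m$ as to $X_{m+1}^+=X_m+(r_m-h_{m+1})\nu_{m+1}$ exactly when $2\varsigma\bigl(r_m-(r_m-h_{m+1})s_m\bigr)\ge2r_mh_{m+1}-h_{m+1}^2$, to first order in the $h$'s when $\varsigma\ge h_{m+1}/(1-s_m)$. To guarantee $\varsigma\ge h_m$ we want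
$$h_{m+1}\ge(1-s_m)h_m.\tag{4}$$

*The claim $X_m^+$ against the beam of $b_{m+1}$.* The beam begins at $X_{m+1}+h_{m+1}\nu_{m+1}$, whose squared distance from $X_m^+$ is, to first order in the $h$'s, $r_m^2+2r_m(h_{m+1}+s_mh_m)$. It must be at least $|X_m^+-b_m|^2=(r_m+h_m)^2\approx r_m^2+2r_mh_m$. This is (4) again.

*The claim $X_m^+$ against the beam of $b_{m-1}$.* The distance from $X_m^+$ to the axis of that beam is $(r_{m-1}-h_m)\sqrt{1-s_{m-1}^2}$. We want it to be at least $r_m+h_m$, that is, roughly
$$r_{m-1}-r_m\ge\tfrac12s_{m-1}^2\,r_{m-1}+2h_m.\tag{5}$$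

Exact right angles, $s_m=0$, are impossible for this plan: (4) makes $h_m$ nondecreasing, while summing (5) shows that $\sum h_m$ converges. A fixed $s_m=s>0$ is impossible too: (5) gives $r_m\le(1-\frac{s^2}2)r_{m-1}$, so the $r_m$ decay geometrically, the $X_m$ and the $b_m$ converge to one point, sites of both types accumulate there, and the closures of $P$ and $Q$ meet. What we want is $\sum s_m=\infty$, so that $h_m$ may tend to $0$, and $\sum s_m^2<\infty$, so that $r_m$ need not. The choice $s_m=8/m$, $h_m=m^{-4}$, $r_m=1+100/m$ does both: $(1+\frac1m)^{-4}\ge1-\frac4m\ge1-\frac8m$ is (4) with room to spare, and a drop of about $100/m^2$ in $r_m$ against $\frac12s_m^2\approx32/m^2$ leaves room in (5).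

## 7. Emitters: bumps and combs

Let $K=10^4$. Indices $m,n$ run over the integers $\ge K$. Put
$$s_m=\tfrac8m,\quad r_m=1+\tfrac{100}m,\quad h_m=m^{-4},\quad\ell_m=m^{-8},\quad\tau_m=m^{-20},$$
$$M_m=16m^{20},\quad\alpha_m=\tfrac{\pi}{M_m},\quad t_m=\sin\tfrac{\alpha_m}2 .$$
Here $\ell_m$ is the radius of the comb circle, $\tau_m\ell_m$ is the height of the bump above it, and $\alpha_m$ is the angle between adjacent comb points. Since $\alpha_m/2=\pi/(32m^{20})$ and $\pi/32<1/8$,
$$0<t_m<\tau_m/8,\qquad\cos\alpha_m=1-2t_m^2,\qquad1\le r_m\le1.01.\tag{6}$$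

**Step 1: directions.** We need unit vectors with $\nu_m\cdot\nu_{m+1}=s_m$ that stay close to the two coordinate axes forever. Let $\beta_m=\arccos s_m$. It increases with $m$, and $\beta_m\in[\frac\pi2-0.00081,\frac\pi2)$ because $\arcsin0.0008\le0.00081$. Put $\psi_K=0$, $\psi_{m+1}=\psi_m+\beta_m$ for $m$ even, $\psi_{m+1}=\psi_m-\beta_m$ for $m$ odd, and $\nu_m=e^{i\psi_m}$, where $\mathbb R^2=\mathbb C$. Then $\nu_m\cdot\nu_{m+1}=\cos\beta_m=s_m$. For even $m$, $\psi_{m+2}-\psi_m=-(\beta_{m+1}-\beta_m)\le0$. Summing, and bounding the sum over even indices by the full telescoping sum, we get $0\ge\psi_m\ge-(\beta_m-\beta_K)\ge-0.00081$ for even $m$. For odd $m$, $\psi_m=\psi_{m-1}+\beta_{m-1}\in[\frac\pi2-0.0019,\frac\pi2]$. Hence: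
$$\begin{aligned}&\text{for even }m,\ \nu_m\text{ has first coordinate}\ge0.999\text{ and second coordinate of modulus}\le0.002;\\&\text{for odd }m\text{ the same holds with the coordinates exchanged.}\end{aligned}\tag{7}$$

**Step 2: points.** This lays out the staircase. Put $X_K=0$, $X_{m+1}=X_m+r_m\nu_{m+1}$, and
$$b_m=X_m+r_m\nu_m,\quad O_m=X_m+R_m\nu_m,\quad R_m=r_m+(1+\tau_m)\ell_m\in[1,1.02],\quad X_m^+=X_m-h_m\nu_m .$$
So, walking from $X_m^+$ in direction $\nu_m$, we meet $X_m$ (after $h_m$), then $b_m$ (after another $r_m$), then $O_m$ (after another $(1+\tau_m)\ell_m$). In particular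
$$|X_m^+-b_m|=r_m+h_m,\qquad|X_m^+-O_m|=r_m+h_m+(1+\tau_m)\ell_m .$$

**Step 3: sites.** This defines $P$ and $Q$. There are two types, $P$ and $Q$; the index $m$ has type $P$ if $m$ is even and type $Q$ if $m$ is odd. *Emitter* $m$ consists of the *bump* $b_m$, a site of the type of $m$, and of the $2M_m$ *comb points*
$$O_m-\ell_m\nu_me^{ij\alpha_m},\qquad0\le j<2M_m,$$
which have the type of $m$ for $j$ even and the opposite type for $j$ odd. As $2M_m$ is even and $2M_m\alpha_m=2\pi$, the types alternate all the way around the circle. $P$ and $Q$ are the sets of all sites of type $P$ and $Q$. Adjacent comb points are at distance $2t_m\ell_m$, which tends to $0$, so $\mathrm{dist}(P,Q)=0$, as part (d) of Theorem 2 demands.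

**Step 4: claims.** This defines $A$ and $C$. The *top* of a comb point $p$ of emitter $m$ is $O_m+(1+t_m)(p-O_m)$, a point slightly outside the circle, at distance $t_m\ell_m$ from $p$. For a type $\sigma$, with opposite type $\sigma'$, let $Z_\sigma$ be the set of sites of type $\sigma$ and
$$A_\sigma=Z_\sigma\cup\{\text{tops of comb points of type }\sigma\}\cup\{X_m^+:m\text{ of type }\sigma\}.$$
Put $A=A_P$, $C=A_Q$. The points $X_m^+$ are the claims that will conflict. The tops serve to keep the cells of comb points tiny. Conditions (1) and (2) are the cases $\sigma=P$ and $\sigma=Q$ of the following statement.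

**Proposition 5.** $d(a,Z_\sigma)\le\mathrm{dist}(a,V_z(A_\sigma))$ for all $a\in A_\sigma$ and $z\in Z_{\sigma'}$.

Its proof occupies Sections 8–11: first rough distances between different emitters, then upper bounds for the cells, then the check.

## 8. Distances along the staircase

Fix $m$. Let $u$ be the coordinate axis close to $\nu_m$, by (7), and $u'$ the other axis. Call the index $n$ *$u$-type* if $n\equiv m\pmod2$, otherwise *$u'$-type*. The step from $X_{n-1}$ to $X_n$ is $r_{n-1}\nu_n$. If $n$ is $u$-type, this step has $u$-component at least $.999$ and $u'$-component of modulus at most $1.01\cdot.002<.0021$; for $u'$-type exchange the axes. In the same way $\varsigma\nu_n$ with $0\le\varsigma\le1.02$ has a nonnegative component along its own axis, at most $1.02$, and a component of modulus at most $.0021$ along the other.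

Types alternate, so a stretch of consecutive steps with $N\ge1$ steps of $u$-type has at most $N+1\le2N$ steps of $u'$-type, and its total $u$-component is at least $.999N-2N\cdot.0021\ge.99N$. Likewise for $u'$:
$$\text{a stretch with }N\ge1\text{ steps of }u\text{-type (}u'\text{-type) has }u\text{-component (}u'\text{-component)}\ge.99N.\tag{8}$$
The displacement $X_{m+j}-X_m$ uses the steps $n=m+1,\dots,m+j$: $\lceil j/2\rceil$ of $u'$-type and $\lfloor j/2\rfloor$ of $u$-type. The displacement $X_m-X_{m-j}$ uses $n=m-j+1,\dots,m$: $\lceil j/2\rceil$ of $u$-type and $\lfloor j/2\rfloor$ of $u'$-type. In particular $|X_m|\to\infty$. Let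
$$I_n=\{X_n+\varsigma\nu_n:0\le\varsigma\le1.02\}\ni O_n.$$

**Step 1: different emitters are far apart.** We show
$$\mathrm{dist}(O_m,I_n)\ge0.9\quad(n\ne m),\qquad\text{in particular }|O_m-O_n|\ge0.9 .\tag{9}$$

- $n=m+1$: $X_n+\varsigma\nu_n-O_m=(r_m+\varsigma)\nu_{m+1}-R_m\nu_m$ has $u$-component at most $2.03\cdot.002-.999<-.9$.
- $n=m+j$, $j\ge2$: the $u'$-component of $(X_n-X_m)+\varsigma\nu_n-R_m\nu_m$ is at least $.99-.0021-.0021$.
- $n=m-j$, $j$ odd: the $u$-component of $O_m-X_n-\varsigma\nu_n=(X_m-X_n)+R_m\nu_m-\varsigma\nu_n$ is at least $.99+.999-.0021$, as $n$ is $u'$-type.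
- $n=m-j$, $j\ge2$ even: the same $u$-component is at least $.99+.999-1.02=.969$.

**Step 2: the points $X_m$ are far from most centers.** We show
$$|X_m-O_n|\ge1.4\quad\text{for }n\notin\{m,m-2\},\qquad|X_m-O_n|\ge1.9\quad\text{for }n>m.\tag{10}$$

- $n=m+1$: $O_n-X_m=(r_m+R_n)\nu_n$ has length at least $2$.
- $n=m+2$: $O_n-X_m=(X_n-X_m)+R_n\nu_n$ has $u$-component at least $.99+.999$.
- $n=m+j$, $j\ge3$: its $u'$-component is at least $2\cdot.99-.0021$.
- $n=m-1$: $X_m-O_n=r_n\nu_m-R_n\nu_n$ has both components of modulus at least $.999-.0021\ge.996$, so its length is at least $.996\sqrt2\ge1.4$.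
- $n=m-j$, $j\ge3$ odd: $X_m-O_n=(X_m-X_n)-R_n\nu_n$ has $u$-component at least $1.98-.0021$.
- $n=m-j$, $j\ge4$ even: it has $u'$-component at least $1.98-.0021$, as $n$ is $u$-type and $\lfloor j/2\rfloor\ge2$.

**Step 3: the delicate center $O_{m-2}$.** In the right-angled staircase $X_m$ is at distance exactly $1$ from $b_{m-2}$, so a sharper estimate is needed. For $n=m-2\ge K$ we show
$$|X_m-O_n|\ge r_n-\frac9{n^2}-2\ell_n.\tag{11}$$
We have $X_m-O_n=r_n\nu_{n+1}+r_{n+1}\nu_{n+2}-R_n\nu_n$. Its component along $\nu_{n+1}$ is $r_n+r_{n+1}s_{n+1}-R_ns_n$, and $R_n\le r_n+2\ell_n$, so this is at least $r_n-(r_ns_n-r_{n+1}s_{n+1})-2\ell_ns_n$. Now $r_ns_n=\frac8n+\frac{800}{n^2}$, hence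
$$r_ns_n-r_{n+1}s_{n+1}=\frac8{n(n+1)}+800\,\frac{2n+1}{n^2(n+1)^2}\le\frac8{n^2}+\frac{1600}{n^3}\le\frac9{n^2},$$
where we used $n(2n+1)\le2(n+1)^2$ and $1600/n\le0.16$. Since $s_n<1$, (11) follows.

**Step 4: the points $X_m$ are far from most beams of the opposite type.** We show
$$\mathrm{dist}(X_m,I_n)\ge1.9\quad\text{if }n-m\text{ is odd and }n\ne m\pm1.\tag{12}$$
For $n=m+j$, $j\ge3$ odd, the $u'$-component of $(X_n-X_m)+\varsigma\nu_n$ is at least $1.98+0$, as $n$ is $u'$-type. For $n=m-j$, $j\ge3$ odd, the $u$-component of $(X_m-X_n)-\varsigma\nu_n$ is at least $1.98-.0021$.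

**Step 5: the sites are admissible.** We check that $P,Q$ are disjoint, nonempty and locally finite. All sites of emitter $m$ lie within $2\ell_m$ of $O_m$, so by (9) sites of different emitters are distinct. Within one emitter, the comb points are distinct points at distance $\ell_m$ from $O_m$, and the bump is at distance $(1+\tau_m)\ell_m$. So $P\cap Q=\emptyset$. Each emitter has finitely many sites and $|O_m|\ge|X_m|-1.02\to\infty$, so $P$ and $Q$ are locally finite, hence closed.

## 9. Cells of comb points stay in a tiny disc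

**Lemma 3.** Let $z\in Z_{\sigma'}$ be a comb point of emitter $m$. Then $V_z(A_\sigma)$ lies in the closed sector with apex $O_m$ and half-angle $\alpha_m/2$ about the direction of $z$, and in the disc $|x-O_m|\le(1+4t_m)\ell_m\ (\le2\ell_m)$.

*Proof.* Translate, rotate and scale so that $O_m=0$, $\ell_m=1$, $z=1$; write $\alpha,t$ for $\alpha_m,t_m$. The neighbors $e^{\pm i\alpha}$ of $z$ on the circle have type $\sigma$, so they and their tops $\lambda e^{\pm i\alpha}$, $\lambda=1+t$, lie in $A_\sigma$. Let $x=\rho e^{i\varphi}\in V_z(A_\sigma)$ with $\varphi\in(-\pi,\pi]$ and $\rho>0$ (for $x=0$ there is nothing to show).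

*The sector.* Comparing $z$ with the two neighbors, which have the same modulus, gives $\cos\varphi\ge\cos(\varphi\mp\alpha)$. Since $\cos\varphi-\cos(\varphi-\alpha)=-2\sin(\varphi-\frac\alpha2)\sin\frac\alpha2$ and $\cos\varphi-\cos(\varphi+\alpha)=2\sin(\varphi+\frac\alpha2)\sin\frac\alpha2$, this says $\sin(\varphi-\frac\alpha2)\le0\le\sin(\varphi+\frac\alpha2)$. For $\varphi\in(-\pi,\pi]$ the first inequality means $\varphi\in[-\pi+\frac\alpha2,\frac\alpha2]$ and the second $\varphi\in[-\frac\alpha2,\pi-\frac\alpha2]$. So $|\varphi|\le\frac\alpha2$.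

*The disc.* By reflection we may assume $\varphi\ge0$. The comparison $|x-1|^2\le|x-\lambda e^{i\alpha}|^2$ with the top reads
$$2\rho F(\varphi)\le\lambda^2-1=2t+t^2,\qquad F(\varphi)=\lambda\cos(\varphi-\alpha)-\cos\varphi .$$
On $[0,\frac\alpha2]$ we have $F'(\varphi)=\lambda\sin(\alpha-\varphi)+\sin\varphi\ge0$, so, using $\cos\alpha=1-2t^2$,
$$F(\varphi)\ge F(0)=(1+t)(1-2t^2)-1=t-2t^2-2t^3>0 .$$
Hence
$$\rho\le\frac{1+t/2}{1-2t-2t^2}\le1+4t .$$
The last inequality holds because $(1+4t)(1-2t-2t^2)=1+2t-10t^2-8t^3\ge1+\frac t2$ whenever $10t+8t^2\le\frac32$, in particular for $t\le\frac1{10}$. $\square$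

## 10. Cells of bumps are thin beams

**Lemma 4.** Let $m$ be of type $\sigma'$. Every $x\in V_{b_m}(A_\sigma)$ satisfies $|x-O_m|\ge(1+\frac{\tau_m}4)\ell_m$ and lies in
$$W_m=\{X_m+\varsigma\nu_m+\zeta\,i\nu_m:\ h_m\le\varsigma\le r_m+2\ell_m,\ |\zeta|\le6m^{-10}\}.$$

*Proof.* We drop the index $m$ from $O_m,\ell_m,\tau_m,t_m,\alpha_m,\nu_m,b_m$, and write $x=O-\rho\ell\nu e^{i\varphi}$ with $\rho\ge0$, so $\varphi$ is measured from the direction of the bump.

**Step 1: the comb makes the cell thin.** Here we bound $\varphi$ and $\rho$. The comb points with odd $j$ have type $\sigma$. If $\rho=0$, then $|x-b|=(1+\tau)\ell>\ell$, the distance from $O$ to an odd comb point, so $x\notin V_b$. Thus $\rho>0$. The odd comb points are spaced by the angle $2\alpha$, so there is an odd $j$ with $|\varphi-j\alpha|\le\alpha$ modulo $2\pi$. The inequality $|x-b|^2\le|x-(O-\ell\nu e^{ij\alpha})|^2$, divided by $\ell^2$, reads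
$$\rho^2-2\rho(1+\tau)\cos\varphi+(1+\tau)^2\le\rho^2-2\rho\cos(\varphi-j\alpha)+1 .$$
Since $\cos(\varphi-j\alpha)\ge\cos\alpha$, it follows that
$$(1+\tau)\cos\varphi-\cos\alpha\ \ge\ \frac{2\tau+\tau^2}{2\rho}>0 .$$
First, $\cos\varphi>\frac{1-2t^2}{1+\tau}\ge(1-2t^2)(1-\tau)\ge1-2\tau$, because $2t^2\le\tau$. So $\sin^2\varphi\le1-(1-2\tau)^2\le4\tau$, hence $|\sin\varphi|\le2\sqrt\tau$ and $|\tan\varphi|\le3\sqrt\tau=3m^{-10}$. Second, with $\cos\varphi\le1$, $\cos\alpha=1-2t^2$ and $2t^2\le\tau^2/32$,
$$\rho\ge\frac{\tau+\tau^2/2}{\tau+2t^2}\ge\frac{1+\tau/2}{1+\tau/32}\ge1+\frac\tau4,$$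
because $(1+\frac\tau4)(1+\frac\tau{32})=1+\frac{9\tau}{32}+\frac{\tau^2}{128}\le1+\frac\tau2$. This is the first claim of the lemma.

**Step 2: coordinates along the beam.** We pass to $\varsigma,\zeta$. Put $\xi=\rho\ell\cos\varphi>0$ and write $x=X_m+\varsigma\nu+\zeta i\nu$. Then $\varsigma=R_m-\xi$ and $|\zeta|=\xi|\tan\varphi|\le3m^{-10}\xi$. In particular $\varsigma\le R_m\le r_m+2\ell_m$.

**Step 3: the claim $X_{m+1}^+$ bounds the beam from below.** We derive a linear inequality for $\varsigma$. Put $r=r_m$, $h=h_m$, $g=h_{m+1}$, $s=s_m$. The point $X_{m+1}^+=X_m+w$, $w=(r-g)\nu_{m+1}$, lies in $A_\sigma$, since $m+1$ has type $\sigma$. From $|x-b|\le|x-X_{m+1}^+|$ we get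
$$2(x-X_m)\cdot(w-r\nu)\le|w|^2-r^2=-2rg+g^2 .$$
Put $D=r-(r-g)s=r(1-s)+gs$, so $D\ge.99$. Then $\nu\cdot(w-r\nu)=(r-g)s-r=-D$ and $|i\nu\cdot(w-r\nu)|=|i\nu\cdot w|\le r$. Therefore
$$2\varsigma D\ \ge\ 2rg-g^2-2r|\zeta| .\tag{13}$$

**Step 4: the width.** We turn $|\zeta|\le3m^{-10}\xi$ into a bound independent of $\xi$. Since $2rg-g^2>0$, (13) gives $2(R_m-\xi)D\ge-2r|\zeta|\ge-6rm^{-10}\xi$, that is, $\xi(D-3rm^{-10})\le R_mD$. With $R_m\le1.02$ and $D\ge.99$ this yields $\xi\le2$. So $|\zeta|\le6m^{-10}$.

**Step 5: the beam stops before $X_m$.** We prove $\varsigma\ge h$. By Bernoulli, $g=h(1+\frac1m)^{-4}\ge h(1-\frac4m)$. As $s=\frac8m$,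
$$g-h(1-s)\ \ge\ \frac{4h}m=4m^{-5}.\tag{14}$$
This is (4) with its margin. Now
$$\begin{aligned}2rg-g^2-2r|\zeta|-2hD&=2r\bigl(g-h(1-s)\bigr)-g^2-2hgs-2r|\zeta|\\&\ge8m^{-5}-3m^{-8}-13m^{-10}>0,\end{aligned}$$
where we used $g\le h=m^{-4}$, $s<1$ and $12r\le12\cdot1.01<13$. With (13) this gives $2\varsigma D>2hD$, so $\varsigma\ge h$. $\square$

In particular $V_{b_n}(A_\sigma)$, for $n$ of type $\sigma'$, lies within $6n^{-10}$ of the segment $I_n$, since $0\le h_n$ and $r_n+2\ell_n\le1.02$. By Lemma 3 the cell of a comb point of emitter $n$ lies within $2\ell_n$ of $O_n\in I_n$. So *every* cell $V_z(A_\sigma)$ of a site $z\in Z_{\sigma'}$ of emitter $n$ lies within $0.1$ of $I_n$.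

## 11. The claims support themselves

*Proof of Proposition 5.* If $a\in Z_\sigma$, then $d(a,Z_\sigma)=0$ and there is nothing to prove. Two kinds of claims remain.

**Step 1: tops.** We verify the inequality when $a$ is the top of a comb point $p$ of type $\sigma$ of emitter $m$. Here $d(a,Z_\sigma)\le|a-p|=t_m\ell_m$ and $|a-O_m|=(1+t_m)\ell_m$. Let $z\in Z_{\sigma'}$.

- $z$ is a comb point of emitter $m$. The directions of $z$ and $p$ from $O_m$ differ by at least $\alpha_m$, so by Lemma 3 the cell $V_z(A_\sigma)$ avoids the open sector with apex $O_m$ and half-angle $\alpha_m/2$ about the direction of $p$. The distance from $a$ to the complement of this sector is $(1+t_m)\ell_m\sin\frac{\alpha_m}2=(1+t_m)\ell_mt_m\ge t_m\ell_m$.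
- $z=b_m$ (when $m$ has type $\sigma'$). By Lemma 4, $\mathrm{dist}(a,V_z(A_\sigma))\ge(1+\frac{\tau_m}4)\ell_m-(1+t_m)\ell_m=(\frac{\tau_m}4-t_m)\ell_m\ge t_m\ell_m$, as $\tau_m\ge8t_m$.
- $z$ belongs to emitter $n\ne m$. Its cell is within $0.1$ of $I_n$, so by (9) the distance is at least $.9-2\ell_m-.1\ge t_m\ell_m$.

**Step 2: the points $X_m^+$, easy cells.** Let $a=X_m^+$ with $m$ of type $\sigma$. Since $b_m\in Z_\sigma$, $d(a,Z_\sigma)\le|a-b_m|=r_m+h_m\le1.02$. So it suffices to show $\mathrm{dist}(a,V_z(A_\sigma))\ge r_m+h_m$ for all $z\in Z_{\sigma'}$. In this step we treat all $z$ except the bumps $b_{m\pm1}$.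

- $z$ is a comb point of emitter $m$. By Lemma 3 the distance is at least $|a-O_m|-(1+4t_m)\ell_m=r_m+h_m+(\tau_m-4t_m)\ell_m\ge r_m+h_m$. (This is why the bump must stick out of the comb.)
- $z$ is a comb point of emitter $n\notin\{m,m-2\}$. By (10) the distance is at least $1.4-h_m-2\ell_n\ge1.3$.
- $z$ is a comb point of emitter $n=m-2$. By (11) the distance is at least $r_n-\frac9{n^2}-2\ell_n-h_m-2\ell_n$. Since $r_n-r_m=\frac{200}{n(n+2)}\ge\frac{199}{n^2}$ (as $n\ge398$), this is at least $r_m+\frac{190}{n^2}-4\ell_n-h_m\ge r_m+h_m$, because $4\ell_n+2h_m\le6n^{-4}\le\frac{190}{n^2}$.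
- $z=b_n$ with $n$ of type $\sigma'$, so that $n-m$ is odd, and $n\ne m\pm1$. By Lemma 4 and (12) the distance is at least $1.9-h_m-6n^{-10}\ge1.8$.

**Step 3: the next beam.** We treat $z=b_{m+1}$, where (4) is at work. Put $r=r_m$, $h=h_m$, $g=h_{m+1}$, $s=s_m$. By Lemma 4 a point of the cell is $x=X_{m+1}+\varsigma\nu_{m+1}+\zeta i\nu_{m+1}$ with $\varsigma\ge g$ and $|\zeta|\le6(m+1)^{-10}\le6m^{-10}$. Then
$$x-a=\bigl[(r+\varsigma)\nu_{m+1}+h\nu_m\bigr]+\zeta i\nu_{m+1},$$
and, by $\nu_m\cdot\nu_{m+1}=s\ge0$ and (14),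
$$\begin{aligned}\bigl|(r+\varsigma)\nu_{m+1}+h\nu_m\bigr|^2&\ge(r+g)^2+2(r+g)hs+h^2\ge r^2+2rg+2rhs+h^2\\&=(r+h)^2+2r(g-h+hs)\ge(r+h)^2+8m^{-5}.\end{aligned}$$
On the other hand, $(r+h+|\zeta|)^2=(r+h)^2+2(r+h)|\zeta|+|\zeta|^2\le(r+h)^2+3|\zeta|\le(r+h)^2+18m^{-10}$. Since $18m^{-10}\le8m^{-5}$, the bracket has length at least $r+h+|\zeta|$, and so $|x-a|\ge r+h$.

**Step 4: the previous beam.** We treat $z=b_n$ with $n=m-1\ge K$, where (5) is at work. We have $a=X_n+(r_n-h_m)\nu_{n+1}$. By Lemma 4 a point of the cell is $x=X_n+\varsigma\nu_n+\zeta i\nu_n$ with $|\zeta|\le6n^{-10}$. Compare components along $i\nu_n$: since $|i\nu_n\cdot\nu_{n+1}|=\sqrt{1-s_n^2}$,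
$$|a-x|\ge(r_n-h_m)\sqrt{1-s_n^2}-|\zeta| .$$
For $s^2\le\frac89$ we have $(1-\frac34s^2)^2=1-\frac32s^2+\frac9{16}s^4\le1-s^2$, so $\sqrt{1-s_n^2}\ge1-\frac34s_n^2=1-\frac{48}{n^2}$. As $48r_n\le49$,
$$|a-x|\ge r_n\Bigl(1-\frac{48}{n^2}\Bigr)-h_m-6n^{-10}\ge r_n-\frac{49}{n^2}-h_m-6n^{-10}.$$
Finally, $r_n-r_m=\frac{100}{n(n+1)}\ge\frac{99}{n^2}$, so $|a-x|\ge r_m+\frac{50}{n^2}-h_m-6n^{-10}\ge r_m+h_m$.

A site in $Z_{\sigma'}$ is a comb point of some emitter or a bump $b_n$ with $n$ of type $\sigma'$, that is, with $n-m$ odd. So all cases are covered. $\square$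

## 12. Two trisectors in the plane

*Proof of Theorem 1.* By Section 8, $P$ and $Q$ are disjoint, nonempty and locally finite. By Proposition 5 with $\sigma=P$ and $\sigma=Q$, the sets $A=A_P\supseteq P$ and $C=A_Q\supseteq Q$ satisfy (1) and (2). It remains to verify the conflict (3). We take $a_0=X_K^+\in A$ (recall that $K$ is even) and $c_0=X_{K+1}^+\in C$. Put $r=r_K$, $h=h_K$, $g=h_{K+1}$, $s=s_K$.

**Step 1: the two claims are closer than $r$.** Since $c_0-a_0=(r-g)\nu_{K+1}+h\nu_K$,
$$|a_0-c_0|^2=(r-g)^2+2(r-g)hs+h^2\le r^2-2rg+g^2+2rhs+h^2<r^2 .$$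
The last inequality holds because $2rg\ge2h(1-\frac4K)\ge1.98h$, while $g^2+h^2+2rhs\le2h^2+2\cdot1.01\cdot0.0008\,h<0.01h$.

**Step 2: $a_0$ is at distance at least $r$ from $P$.** We go through the sites. The bump $b_K$ is at distance $r+h$. The comb points of emitter $K$ are at distance at least $|a_0-O_K|-\ell_K=r+h+\tau_K\ell_K>r$. The sites of emitters $n>K$ are, by (10), at distance at least $1.9-h-2\ell_n>r$.

So $|a_0-c_0|<r\le d(a_0,P)$, which is (3). By Lemma 2, $P$ and $Q$ have at least two different trisectors. $\blacksquare$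

## 13. Products with $\mathbb R^{d-2}$, and the case of one bisector

*Proof of Theorem 2(a).* For $j\ge0$ and nonempty $X\subseteq\mathbb R^2$ we have $d((z,w),X\times\mathbb R^j)=d(z,X)$. So $\mathrm{bisect}(X\times\mathbb R^j,Y\times\mathbb R^j)=\mathrm{bisect}(X,Y)\times\mathbb R^j$. Hence if $(C_1,C_2)$ is a trisector of $P,Q\subset\mathbb R^2$, then $(C_1\times\mathbb R^{d-2},C_2\times\mathbb R^{d-2})$ is a trisector of $P\times\mathbb R^{d-2}$ and $Q\times\mathbb R^{d-2}$, and different trisectors give different ones. The sets $P\times\mathbb R^{d-2}$, $Q\times\mathbb R^{d-2}$ are disjoint, nonempty and closed if $P,Q$ are. Apply Theorem 1. $\blacksquare$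

*Proof of Theorem 2(c).* For $k=2$ the only possible $2$-sector is $C_1=\mathrm{bisect}(P,Q)$. It is nonempty: the continuous function $d(\cdot,P)-d(\cdot,Q)$ is negative on $P$ and positive on $Q$, so it vanishes somewhere on any segment joining a point of $P$ to a point of $Q$. $\blacksquare$

For (d) and (b) we need a sign structure that every $k$-sector has.

**Lemma 6.** Let $P,Q\subset\mathbb R^d$ be disjoint, nonempty, closed, and let $(C_1,\dots,C_{k-1})$ be a $k$-sector, $C_0=P$, $C_k=Q$. Then all $C_i$ are closed, $C_i\cap C_{i+1}=\emptyset$ for $0\le i\le k-1$, and $C_{i-1}\cap C_{i+1}=\emptyset$ for $1\le i\le k-1$. Consequently, for $1\le i\le k-1$, the continuous function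
$$f_i=d(\cdot,C_{i-1})-d(\cdot,C_{i+1})$$
has zero set $C_i$, is negative on $C_{i-1}$ and positive on $C_{i+1}$.

*Proof.* Bisectors are closed. Let $z\in C_i\cap C_{i+1}$. If $i\ge1$, then $z\in C_i$ gives $d(z,C_{i-1})=d(z,C_{i+1})=0$, so $z\in C_{i-1}$. Now $z\in C_{i-1}\cap C_i$, and we continue downward to $z\in C_0$. If $i+1\le k-1$, then $z\in C_{i+1}$ gives $d(z,C_{i+2})=d(z,C_i)=0$, so $z\in C_{i+2}$, and we continue upward to $z\in C_k$. So $z\in P\cap Q$, a contradiction. If $z\in C_{i-1}\cap C_{i+1}$, both distances vanish, so $z\in C_i$, which was just excluded. The statement on $f_i$ follows, because a closed set has positive distance from every point outside it. $\square$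

## 14. Trisectors of sets at positive distance

*Proof of Theorem 2(d).* Let $k=3$, let $(C_1,C_2)$ be a trisector of disjoint nonempty closed $P,Q\subset\mathbb R^d$, and put
$$R=\mathrm{dom}(P,C_2)=\{f_1\le0\},\qquad S=\mathrm{dom}(Q,C_1)=\{f_2\ge0\}.$$

**Step 1: $R\cap S=\emptyset$.** This is needed to compare distances to $C_2$ and to $S$. By Lemma 6, $f_2<0$ on $C_1$ and $f_1>0$ on $C_2$. So a point with $f_1\le0\le f_2$ cannot satisfy $f_1=0$ (it would lie in $C_1$, where $f_2<0$), nor $f_2=0$ (it would lie in $C_2$, where $f_1>0$). Hence $R\cap S$ equals the open set $U=\{f_1<0,\ f_2>0\}$. As $R\cap S$ is closed, $U$ is open and closed. The nonempty set $C_1=\{f_1=0\}$ is disjoint from $U$, so $U\ne\mathbb R^d$. By connectedness $U=\emptyset$.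

**Step 2: $(R,S)$ is a zone diagram.** We show $R=\mathrm{dom}(P,S)$. Since $C_2=\{f_2=0\}$, we have $\partial S\subseteq C_2\subseteq S$, and so $d(z,S)=d(z,C_2)$ for $z\notin S$. If $z\in R$, then $z\notin S$ and $d(z,P)\le d(z,C_2)=d(z,S)$. If $z\notin R$, then $d(z,P)>d(z,C_2)\ge d(z,S)$. So $R=\mathrm{dom}(P,S)$, and by symmetry $S=\mathrm{dom}(Q,R)$.

**Step 3: the zone diagram determines the trisector.** We show $C_1=\mathrm{bisect}(P,S)$. We have $C_1=\mathrm{bisect}(P,C_2)$. For $z\notin S$, $d(z,C_2)=d(z,S)$, so $z$ belongs to both bisectors or to neither. For $z\in S$, Step 1 gives $z\notin R$, so $f_1(z)>0$ and $z\notin\mathrm{bisect}(P,C_2)$; and $P\subseteq R$ is disjoint from $S$, so $d(z,P)>0=d(z,S)$ and $z\notin\mathrm{bisect}(P,S)$. Hence $C_1=\mathrm{bisect}(P,S)$, and symmetrically $C_2=\mathrm{bisect}(Q,R)$.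

**Step 4: uniqueness.** We now use $\mathrm{dist}(P,Q)>0$. By Kawamura, Matoušek and Tokuyama (*Zone diagrams in Euclidean spaces and in other normed spaces*, Math. Ann. 354 (2012), 1201–1221), a tuple of nonempty sites in Euclidean $\mathbb R^d$ with positive pairwise distances has exactly one zone diagram. By Steps 2 and 3 there is at most one trisector, and by Lemma 1 the zone diagram yields one. $\blacksquare$

## 15. Gaps and ladders on the line

On the line everything can be computed. Call an open interval a *gap* if one endpoint lies in $P$, the other in $Q$, and no point of $P\cup Q$ lies inside. For $P=\{0,10\}$, $Q=\{3\}$ the gaps are $(0,3)$ and $(3,10)$. Cutting each into three equal parts gives $C_1=\{1,\frac{23}3\}$ and $C_2=\{2,\frac{16}3\}$, the index counting from the $P$-end. This is a trisector. The point $1$ is at distance $1$ from both $P$ and $C_2$, and $\frac{23}3$ is at distance $\frac73$ from both; points to the left of $1$ or to the right of $\frac{23}3$ are nearer to $P$, and points between are nearer to $C_2$.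 The points $2$ and $\frac{16}3$ are at distances $1$ and $\frac73$ from both $C_1$ and $Q$; points between them are nearer to $Q$, and all other points are nearer to $C_1$.

*Proof of Theorem 2(b).* Existence is the known result quoted in Section 2. For uniqueness, the case $k=2$ is (c), so let $k\ge3$; the first three steps below work for $k=2$ as well. Let $(C_1,\dots,C_{k-1})$ be a $k$-sector of $P,Q\subset\mathbb R$. We show
$$C_i=\{p+\tfrac ik(q-p):\ p\in P,\ q\in Q\text{ are the endpoints of a gap}\},\tag{15}$$
which determines the $k$-sector. We use Lemma 6 throughout.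

**Step 1: every point of $C_i$ extends one rung upward.** Let $z\in C_i$, $1\le i\le k-1$, and $r=d(z,C_{i-1})=d(z,C_{i+1})>0$. Each of the closed sets $C_{i-1},C_{i+1}$ contains $z-r$ or $z+r$, and the two sets are disjoint, so one of these points is in $C_{i-1}$ and the other in $C_{i+1}$. After a reflection, $z-r\in C_{i-1}$ and $y:=z+r\in C_{i+1}$. The interval $I=(z-r,z+r)$ misses $C_{i-1}$ and $C_{i+1}$. Suppose $i+1\le k-1$. We claim that $d(y,C_i)=d(y,C_{i+2})=r$ and $y+r\in C_{i+2}$.

Let $r'=d(y,C_i)=d(y,C_{i+2})$. Since $z\in C_i$, $r'\le r$, and $r'>0$. As before, one of $y\pm r'$ is in $C_i$ and the other in $C_{i+2}$. If $y-r'\in C_{i+2}$, then $y-r'\ne z$ since $C_i\cap C_{i+2}=\emptyset$, so $y-r'\in(z,y)$. But $f_{i+1}$ is negative at $z\in C_i$ and positive at $y-r'\in C_{i+2}$, so it has a zero between them: $C_{i+1}$ meets $I$, a contradiction. Hence $y-r'\in C_i$ and $y+r'\in C_{i+2}$.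

Suppose $r'<r$. Put $w=y-r'\in C_i\cap(z,y)$ and $r_w=d(w,C_{i-1})=d(w,C_{i+1})$. Since $y\in C_{i+1}$, $r_w\le y-w$. One of $w\pm r_w$ is in $C_{i-1}$ and the other in $C_{i+1}$, so $w-r_w\in C_{i-1}\cup C_{i+1}$. But $w-r_w\ge2w-y>2z-y=z-r$ and $w-r_w<y$, so $w-r_w\in I$, a contradiction. Thus $r'=r$, which proves the claim.

**Step 2: ladders.** We iterate. The point $y\in C_{i+1}$ now has the properties with which $z$ started: its distance to $C_i$ and $C_{i+2}$ is $r$, with $y-r\in C_i$ and $y+r\in C_{i+2}$. So we can repeat Step 1 up to $C_k$. Reversing the order of the sets ($C_j$ replaced by $C_{k-j}$) and reflecting the line gives the same downward to $C_0$. So the points $z_j=z+(j-i)r$ satisfy $z_j\in C_j$ for $0\le j\le k$, and $d(z_j,C_{j\pm1})=r$ for $1\le j\le k-1$, that is,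
$$C_{j-1}\cap(z_{j-1},z_{j+1})=\emptyset=C_{j+1}\cap(z_{j-1},z_{j+1})\qquad(1\le j\le k-1).\tag{16}$$
Call $z_0,\dots,z_k$ the *ladder* of $z$.

**Step 3: the ends of a ladder span a gap.** We have $z_0\in P$ and $z_k\in Q$, and must show that no site lies in $(z_0,z_k)$. Suppose $w_0\in P\cap(z_0,z_k)$. By (16) with $j=1$, $w_0\ge z_2$. If $k=2$ this is a contradiction. Otherwise $C_0\cap C_2=\emptyset$ gives $z_2<w_0<z_k$.

Now let $w_j\in C_j$ with $z_{j+2}<w_j<z_k$; then $j+2\le k-1$. The function $f_{j+1}$ is positive at $z_{j+2}\in C_{j+2}$ and negative at $w_j\in C_j$, so there is $w_{j+1}\in C_{j+1}\cap(z_{j+2},w_j)$. By (16) with index $j+2$, $C_{j+1}$ misses $(z_{j+1},z_{j+3})$, so $w_{j+1}\ge z_{j+3}$; and $C_{j+1}\cap C_{j+3}=\emptyset$, so $z_{j+3}<w_{j+1}<z_k$. Repeating from $j=0$ we reach $j+3=k$, and then $z_k<w_{k-2}<z_k$, a contradiction. A point of $Q$ in $(z_0,z_k)$ is excluded in the same way after reversing the order of the sets and reflecting.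

So every point of $C_i$, $1\le i\le k-1$, lies in a gap, at the fraction $i/k$ from its $P$-end. Distinct gaps are disjoint: if two different gaps overlapped, an endpoint of one would lie inside the other. So the points of $C_1\cup\dots\cup C_{k-1}$ in a given gap are either none at all, or exactly the points $z_1,\dots,z_{k-1}$ of one ladder, with $z_j\in C_j$. No point of $P\cup Q$ lies in any $C_i$ with $1\le i\le k-1$.

**Step 4: every gap contains a ladder.** This gives the remaining inclusion in (15). First, gaps are locally finite. If infinitely many gaps met a bounded interval, all but at most two of them would be contained in it, so their lengths would tend to $0$ along a sequence; a subsequence of their $P$-ends would converge, the $Q$-ends would converge to the same limit, and this limit would lie in $P\cap Q=\emptyset$.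

Suppose that a gap $G$ with endpoints $p\in P$, $q\in Q$ contains no point of $C_1\cup\dots\cup C_{k-1}$. A gap with a ladder exists, since $C_1\ne\emptyset$. After a reflection some such gap lies to the right of $G$; let $G'$ be the nearest one, with ladder $z_0,\dots,z_k$. By Step 3 there is no point of any $C_i$, $1\le i\le k-1$, from the left end of $G$ up to the left end of $G'$. Note that $f_1(p)<0$ and $f_{k-1}(q)>0$, since $p\in C_0$ and $q\in C_k$, and that $p$ and $q$ do not lie to the right of the left end of $G'$.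

- If $z_0$ is the left end of $G'$, then $z_0<z_1<\dots<z_k$, and no point of $C_{k-1}$ lies in $[q,z_{k-1})$. So $f_{k-1}>0$ on $[q,z_{k-1})$. But $z_{k-2}$ lies in this interval, and $f_{k-1}(z_{k-2})<0$ because $z_{k-2}\in C_{k-2}$. This is a contradiction.
- If $z_k$ is the left end of $G'$, then $z_k<\dots<z_1<z_0$, and no point of $C_1$ lies in $[p,z_1)$. So $f_1<0$ on $[p,z_1)$. But $z_2$ lies in this interval, and $f_1(z_2)>0$ because $z_2\in C_2$. This is a contradiction.

So every gap contains a ladder. Together with Step 3 this proves (15), and with it uniqueness for every $k\ge2$ on the line. $\blacksquare$
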